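# Signed sums of unit vectors and the polarization bound $n^{-n/2}$

## The first guess: the longest signed sum should work

Let $v_1,\dots,v_n$ be unit vectors in $\mathbb R^n$. The real polarization inequality, proved by Martínez and Ortega-Moreno, says that in every dimension

$$\max_{x\in S^{n-1}}\ \prod_{i=1}^n|\langle x,v_i\rangle|\ \ge\ n^{-n/2}.$$

So there is always a direction $x$ that is, in the product sense, not too close to orthogonal to any of the $v_i$. Can we name such a direction? There are natural candidates: the $2^n$ signed sums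

$$s_\varepsilon=\sum_{i=1}^n\varepsilon_iv_i,\qquad \varepsilon\in\{-1,1\}^n .$$

The problem, taken from Damián Pinasco, "Bang vectors in the real polarization problem: The exact dimensional range", arXiv:2608.31101 (2026), asks whether the candidates always suffice: given unit vectors $v_1,\dots,v_n\in\mathbb R^n$, are there always signs with $s_\varepsilon\ne0$ and

$$\prod_{i=1}^n\left|\left\langle\frac{s_\varepsilon}{\|s_\varepsilon\|},v_i\right\rangle\right|\ \ge\ n^{-n/2}\ ? \tag{1}$$

Call $P(n)$ the assertion that the answer is yes for every choice of $n$ unit vectors in $\mathbb R^n$. Some $s_\varepsilon$ is always nonzero: expanding the square, the average of $\|s_\varepsilon\|^2$ over all $\varepsilon$ is $\sum_i\|v_i\|^2=n$, since the cross terms average to $0$.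

The answer one would first guess is yes, and moreover that the longest signed sum does the job. Here are some tests.

*One vector.* The product is $1=1^{-1/2}$.

*Two vectors.* Replacing $v_2$ by $-v_2$ if needed, let the angle between them be $\varphi\le\pi/2$. If $s=v_1+v_2$, then $s$ bisects the angle and the product is $\cos^2(\varphi/2)=\frac{1+\cos\varphi}2\ge\frac12=2^{-2/2}$. The longer sum works. (The shorter one, when nonzero, gives $\sin^2(\varphi/2)\le\frac12$.)

*Orthonormal vectors.* Each $s_\varepsilon$ has norm $\sqrt n$, and each inner product is $\pm1$. The product is exactly $n^{-n/2}$, for every $\varepsilon$.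

*Equal vectors.* The sum $nv$ gives product $1$.

*Three vectors in a plane at mutual angles $120^\circ$.* Here $v_1+v_2+v_3=0$, so one choice of signs (and its negative) is useless. But $v_1+v_2-v_3=-2v_3$ has direction $-v_3$, and the product is $\frac12\cdot\frac12\cdot1=\frac14>3^{-3/2}\approx0.19$.

The evidence goes further: it is a known result, which we quote, that for $n\le14$ choosing $\varepsilon$ with $\|s_\varepsilon\|$ maximal always satisfies (1). So $P(n)$ is true for $n\le 14$.

Nevertheless the guess is wrong. Throughout, for given vectors and signs, write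

$$s=s_\varepsilon,\qquad S=\|s\|^2,\qquad A_\varepsilon=\prod_{i}|\langle s,v_i\rangle| ,$$

so that for $s\ne0$ inequality (1) reads

$$A_\varepsilon\ \ge\ (S/n)^{n/2}. \tag{2}$$

Also put

$$W(n)=\inf_{v}\ \max_{\varepsilon:\,s_\varepsilon\ne0}\ \prod_{i=1}^n\Big|\Big\langle\frac{s_\varepsilon}{\|s_\varepsilon\|},v_i\Big\rangle\Big| ,$$

the best guarantee that signed sums can give; $P(n)$ says exactly that $W(n)\ge n^{-n/2}$. We shall prove the following.

**Theorem 1.** $P(n)$ is false for every $n\ge300$, by an explicit elementary example.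

**Theorem 2.** If $P(n)$ is false then $P(n+1)$ is false, and $P(158)$ is false. Together with the quoted result for $n\le14$: there is a threshold $15\le n_*\le158$ with $P(n)$ true exactly for $n<n_*$.

**Theorem 3.** $W(n)\ge n^{-n}$ for all $n$, and for all large $n$

$$n\log n-13\,n\log\log n\ \le\ \log\frac1{W(n)}\ \le\ n\log n-n\log\log n .$$

So $W(n)=n^{-(1+o(1))n}$. For every $c<1$, even the bound $n^{-cn}$ fails for signed sums once $n$ is large, whereas $n^{-n}$ always holds.

In particular $P(n)$ fails for every $n\ge158$. These notes do not determine the exact value of $n_*$.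

## What maximality gives, and where it stops

Let us try to prove the guess. Choose $\varepsilon$ with $\|s\|$ maximal, let $t=\|s\|$, and put $a_i=\varepsilon_i\langle s,v_i\rangle$. Flipping $\varepsilon_i$ replaces $s$ by $s-2\varepsilon_iv_i$ and hence changes $\|s\|^2$ by $4-4a_i$. By maximality this is at most $0$, so $a_i\ge1$. By Cauchy–Schwarz $a_i\le t$. Also $\sum_ia_i=\langle s,s\rangle=t^2$. Finally $t\ge\sqrt n$, because the average of $\|s_\varepsilon\|^2$ is $n$, and $t\le n$ by the triangle inequality. In summary:

$$1\le a_i\le t,\qquad \sum_{i=1}^na_i=t^2,\qquad \sqrt n\le t\le n. \tag{3}$$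

The goal (2) is $\prod a_i\ge(t^2/n)^{n/2}$. Since $t^2/n$ is the average of the $a_i$, it says

$$\text{geometric mean of the }a_i\ \ge\ \sqrt{\text{arithmetic mean of the }a_i}.$$

If all the $a_i$ are equal this is clear, since they are at least $1$. But if most of the $a_i$ equal $1$ and a few are larger, it can fail. Take $n=21$ and the numbers $5,1,1,\dots,1$ (twenty ones). They satisfy (3) with $t=5$. Their product is $5$, while

$$\Big(\frac{25}{21}\Big)^{21/2}>\Big(\frac{625}{441}\Big)^5>1.41^5>5.5 .$$

This is a list of numbers and not a counterexample to $P(21)$: nobody has produced vectors from it. It shows that (3) alone cannot prove the guess, and it tells us what a counterexample should look like: most inner products equal to $\pm1$, and a few larger ones. There is a cheap way to make inner products equal to $\pm1$.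

## Padding with orthonormal vectors

Take a *block* of $q$ unit vectors in $\mathbb R^d$ with $d\le q$, and for $n\ge q$ add $n-q$ orthonormal vectors orthogonal to $\mathbb R^d$. This uses $d+(n-q)\le n$ dimensions, so the result is an admissible family of $n$ vectors. For any signs, let $s_0$ be the component of $s$ in $\mathbb R^d$, that is, the signed sum of the block. Each added vector $f$ has $|\langle s,f\rangle|=1$ and contributes $1$ to $S$. Hence

$$A_\varepsilon=\prod_{\text{block}}|\langle s_0,v_i\rangle|,\qquad S=\|s_0\|^2+n-q=n+D,\qquad D=\|s_0\|^2-q. \tag{4}$$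

So $A_\varepsilon$ does not depend on $n$, while the right side of (2) is $(1+D/n)^{n/2}$. By weighted AM–GM,

$$\big((1+D/n)^n\cdot1\big)^{1/(n+1)}\le\frac{n(1+D/n)+1}{n+1}=1+\frac D{n+1},$$

so $(1+D/n)^{n/2}$ increases with $n$, and its limit is $e^{D/2}$. Padding therefore turns the problem into a search for a block such that *every* choice of signs has $\prod_{\text{block}}|\langle s_0,v_i\rangle|<e^{D/2}$; if this holds, then (2) fails for all signs once $n$ is large. The same AM–GM gives the first half of Theorem 2.

**Proposition 1 (monotonicity).** If $P(n)$ is false, then $P(n+1)$ is false.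

*Proof.* Let $v_1,\dots,v_n$ violate $P(n)$, and add a unit vector $v_{n+1}$ orthogonal to all of them in $\mathbb R^{n+1}$. For any signs the new sum $s'$ has $\|s'\|^2=S+1>0$, and the new product is still $A_\varepsilon$. If $S=0$, then $A_\varepsilon=0$ and the new inequality fails. If $S>0$, then by hypothesis and weighted AM–GM

$$A_\varepsilon<(S/n)^{n/2}=\big((S/n)^n\cdot1\big)^{1/2}\le\Big(\frac{S+1}{n+1}\Big)^{(n+1)/2},$$

so the new inequality fails again. $\square$

We have to control all $2^q$ choices of signs on the block. The idea is to choose a block in which almost all choices make $A_\varepsilon=0$, and the remaining ones all look alike.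

## Ten-player tournaments: $P(n)$ fails for $n\ge300$

In $\mathbb R^p$ consider the $q=\binom p2$ unit vectors $v_{ij}=(e_i-e_j)/\sqrt2$, $1\le i<j\le p$. Signs are tournaments: read $\varepsilon_{ij}=+1$ as "$i$ beats $j$" and $\varepsilon_{ij}=-1$ as "$j$ beats $i$". Let $o_i\in\{0,\dots,p-1\}$ be the number of wins of player $i$. In the sum $\sum\varepsilon_{ij}(e_i-e_j)$ the $i$-th coordinate is wins minus losses, that is, $2o_i-(p-1)$. So

$$s_0=\tfrac1{\sqrt2}\big(2o_i-(p-1)\big)_{i=1}^p,\qquad \langle s_0,v_{ij}\rangle=o_i-o_j. \tag{5}$$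

If two players tie, a factor of $A_\varepsilon$ vanishes. If no two tie, the $p$ scores are distinct elements of $\{0,\dots,p-1\}$, so they are a permutation of $0,1,\dots,p-1$. Up to order there is one outcome to examine! In it, the difference $k$ occurs $p-k$ times, so

$$A_\varepsilon=\prod_{k=1}^{p-1}k^{p-k},\qquad \|s_0\|^2=\frac12\sum_{k=0}^{p-1}(2k-p+1)^2=\frac{(p+1)p(p-1)}6=\binom{p+1}3 .$$

For $p=3$ this is the three-vector example of the first section (up to signs of the vectors): cyclic tournaments give $s_0=0$, and the others give $\|s_0\|^2=4$, $A_\varepsilon=2$ and $2/4^{3/2}=\frac14$. Now compare $A_\varepsilon$ with $e^{D/2}$, where $D=\binom{p+1}3-\binom p2$: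

| $p$ | $A_\varepsilon$ | $D$ | $e^{D/2}$ |
|---|---|---|---|
| $3$ | $2$ | $1$ | $\approx1.65$ |
| $4$ | $12$ | $4$ | $\approx7.39$ |
| $5$ | $288$ | $10$ | $\approx148$ |
| $6$ | $34560$ | $20$ | $\approx22026$ |
| $7$ | $24883200$ | $35$ | $\approx3.98\cdot10^7$ |

Up to six players the block is useless; with seven it already refutes $P(n)$ for large $n$. With ten players, moderate $n$ is enough.

*Proof of Theorem 1.* Let $n\ge300$. Take the $45$ vectors $v_{ij}$ with $p=10$ in $\mathbb R^{10}$, padded by $n-45$ orthonormal vectors orthogonal to $\mathbb R^{10}$; this uses $10+(n-45)\le n$ dimensions. Fix any signs. Always $S\ge n-45>0$.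

**Step 1: ties.** This step disposes of all tournaments with two equal scores. There $A_\varepsilon=0<(S/n)^{n/2}$, and (2) fails.

**Step 2: no ties.** This step evaluates the one remaining outcome. The scores are a permutation of $0,\dots,9$, so $\|s_0\|^2=\frac12\cdot2(1+9+25+49+81)=165$, and $S=165+(n-45)=n+120$. Moreover

$$A_\varepsilon=\prod_{k=1}^9k^{10-k}=2^8\,3^7\,4^6\,5^5\,6^4\,7^3\,8^2\,9=2^{30}3^{13}5^57^3 ,$$

which is less than $1.08\cdot10^9\cdot1.6\cdot10^6\cdot3125\cdot343<1.9\cdot10^{21}$.

**Step 3: comparison.** This step bounds the right side of (2) from below. Since $(1+120/n)^{n/2}$ increases with $n$, its value is at least the value at $n=300$. With $1.4^{10}=(5.37824)^2>28$,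

$$(S/n)^{n/2}\ge1.4^{150}=(1.4^{10})^{15}>28^{15}=(28^5)^3=17210368^3>4.9\cdot10^{21}>A_\varepsilon .$$

So every choice of signs violates (2). $\blacksquare$

## Rigidity in root systems, and $E_6$ at $n=158$

The point of the tournament example was rigidity: if no inner product vanishes, then the signed sum is determined up to symmetry. The vectors $\pm(e_i-e_j)$ form the root system $A_{p-1}$, and the same rigidity holds in every simply laced root system.

**Definitions and facts recalled.** Let $\Phi$ be a root system in a Euclidean space with inner product $(\cdot,\cdot)$. It is *simply laced* if all roots have the same length within each irreducible component; we scale so that $(\alpha,\alpha)=2$ for all roots. Then $(\alpha,\beta)\in\mathbb Z$ for all roots, and the reflection in $\alpha$ is $r_\alpha(y)=y-(y,\alpha)\alpha$. If $x$ satisfies $(x,\alpha)\ne0$ for all $\alpha\in\Phi$, then $\Phi'=\{\alpha:(x,\alpha)>0\}$ is a *positive system*; it contains exactly one of each pair $\pm\alpha$. Its *simple roots* are linearly independent, and every $\alpha\in\Phi'$ is a combination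 $\sum_\delta c_\delta\delta$ of simple roots with integers $c_\delta\ge0$; the *height* of $\alpha$ is $\mathrm{ht}(\alpha)=\sum c_\delta$. For simple $\delta$, the reflection $r_\delta$ permutes $\Phi'\setminus\{\delta\}$ and sends $\delta$ to $-\delta$. All positive systems are conjugate under the Weyl group. Write $2\rho'$ for the sum of the roots in $\Phi'$. Then $r_\delta(2\rho')=2\rho'-2\delta$, which with the formula for $r_\delta$ gives

$$(2\rho',\delta)=2\quad\text{for simple }\delta,\qquad\text{hence}\qquad(\rho',\alpha)=\mathrm{ht}(\alpha)\quad\text{for }\alpha\in\Phi'. \tag{6}$$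

For example, in $A_{p-1}$ with positive roots $e_i-e_j$, $i<j$, the simple roots are $e_i-e_{i+1}$, and $e_i-e_j$ has height $j-i$. So there are $p-k$ roots of height $k$, which is the count of the last section.

**Lemma 1 (rigidity).** Let $\Phi$ be a simply laced root system with $(\alpha,\alpha)=2$ and positive system $\Phi^+$. Let $x=\sum_{\alpha\in\Phi^+}\varepsilon_\alpha\alpha$, with signs $\varepsilon_\alpha=\pm1$, satisfy $(x,\alpha)\ne0$ for all $\alpha\in\Phi$. Then $x=2\rho'$, the sum of the positive roots of the positive system $\Phi'=\{\alpha:(x,\alpha)>0\}$.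

*Proof.* **Step 1: rewrite the sum over the positive system that $x$ itself defines.** Each pair $\pm\alpha$ has one member in $\Phi^+$ and one in $\Phi'$, so $x=\sum_{\alpha\in\Phi'}\eta_\alpha\alpha$ with $\eta_\alpha=\pm1$. Therefore $x=2\rho'-2\beta$, where $\beta$ is the sum of those $\alpha\in\Phi'$ with $\eta_\alpha=-1$. We must show that there are no such $\alpha$. As a sum of positive roots, $\beta=\sum_\delta c_\delta\delta$ over the simple roots of $\Phi'$, with $c_\delta\ge0$.

**Step 2: integrality forces $\beta=0$.** For simple $\delta$, (6) gives $0<(x,\delta)=2-2(\beta,\delta)$, so $(\beta,\delta)<1$. Since $(\beta,\delta)$ is an integer, $(\beta,\delta)\le0$. Hence $(\beta,\beta)=\sum_\delta c_\delta(\beta,\delta)\le0$, so $\beta=0$.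

**Step 3: the sum is empty.** Every root of $\Phi'$ pairs positively with $x$. A nonempty sum of such roots pairs positively with $x$ and so is not $0$. Hence no $\eta_\alpha$ equals $-1$, and $x=2\rho'$. $\square$

We use the lemma for $E_6$, a simply laced root system in $\mathbb R^6$ with $36$ positive roots and exponents $1,4,5,7,8,11$. We also need the textbook fact that the number of positive roots of height $k$ equals the number of exponents $\ge k$ (Humphreys, *Reflection Groups and Coxeter Groups*, §3.20). In $A_{p-1}$ the exponents are $1,\dots,p-1$, and the count $p-k$ is confirmed.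

**Proposition 2.** $P(158)$ is false.

*Proof.* Take $v_\alpha=\alpha/\sqrt2$ for the $36$ positive roots of $E_6$ in $\mathbb R^6$, padded by $122$ orthonormal vectors orthogonal to $\mathbb R^6$; the dimension used is $6+122\le158$. For given signs let $x=\sum\varepsilon_\alpha\alpha$. The component of $s$ in $\mathbb R^6$ is $s_0=x/\sqrt2$, and $\langle s,v_\alpha\rangle=\frac12(x,\alpha)$. Always $S\ge122>0$. If $A_\varepsilon=0$, then (2) fails. So let $A_\varepsilon\ne0$.

**Step 1: all remaining sign choices give the same numbers.** Now $(x,\alpha)\neq0$ for all roots, so Lemma 1 gives $x=2\rho'$. By (6) the numbers $|\langle s,v_\alpha\rangle|=|(\rho',\alpha)|$ are the heights of the roots of $\Phi'$. Moreover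

$$\|s_0\|^2=\tfrac12(2\rho',2\rho')=(\rho',2\rho')=\sum_{\alpha\in\Phi'}(\rho',\alpha)=\sum_{\alpha\in\Phi'}\mathrm{ht}(\alpha).$$

Since all positive systems are conjugate, the multiset of heights does not depend on $\Phi'$.

**Step 2: compute them.** Counting exponents $\ge k$, the heights $1,2,\dots,11$ occur $6,5,5,5,4,3,3,2,1,1,1$ times ($36$ in total). So

$$\|s_0\|^2=6+10+15+20+20+18+21+16+9+10+11=156,\qquad S=156+122=278,$$

$$A_\varepsilon=2^5\,3^5\,4^5\,5^4\,6^3\,7^3\,8^2\cdot9\cdot10\cdot11=2^{25}\,3^{10}\,5^5\,7^3\cdot11 .$$

Using $\log2<0.6931472$, $\log3<1.0986123$, $\log5<1.609438$, $\log7<1.9459102$ and $\log11<2.3978953$, we get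

$$\log A_\varepsilon<17.32868+10.986123+8.04719+5.8377306+2.3978953<44.598 .$$

**Step 3: compare with the right side of (2).** Let $y=\frac{139-79}{139+79}=\frac{30}{109}$. Then

$$\log\tfrac{278}{158}=\log\tfrac{139}{79}=\log\tfrac{1+y}{1-y}=2\,\mathrm{artanh}\,y>2\Big(y+\frac{y^3}3+\frac{y^5}5+\frac{y^7}7\Big).$$

The four terms exceed $0.275229$, $0.006949$, $0.000315$ and $0.000017$, so the right side exceeds $0.56502$. Hence

$$\log\,(S/n)^{n/2}=79\log\tfrac{139}{79}>44.63>\log A_\varepsilon ,$$

and (2) fails for these signs too. $\square$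

*Proof of Theorem 2.* Monotonicity is Proposition 1, and $P(158)$ is false by Proposition 2. Let $n_*$ be the least $n$ with $P(n)$ false. Then $n_*\le158$, and $n_*\ge15$ by the quoted result. By monotonicity $P(n)$ is false for all $n\ge n_*$, and by the choice of $n_*$ it is true for $n<n_*$. $\blacksquare$

*Remark.* This block stops working exactly here. For $n=157$ it gives $S=277$ and the same $A_\varepsilon$ (when nonzero), with $\log A_\varepsilon>17.328+10.986+8.047+5.837+2.397>44.59$. With $y=\frac{120}{434}=\frac{60}{217}<0.276498$,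

$$\log\tfrac{277}{157}<2\Big(y+\frac{y^3}3+\frac{y^5}5+\frac{y^7}{7(1-y^2)}\Big)<2(0.276498+0.007047+0.000324+0.00002)<0.56778,$$

and $78.5\cdot0.56778<44.58<\log A_\varepsilon$. So (2) holds there, and the $E_6$ block is not a counterexample for $n=157$.

## Lower bounds for $W(n)$ from the longest sum

We turn to Theorem 3. The longest sum does not reach $n^{-n/2}$ in general, but (3) still gives something.

**Step 1: the bound $W(n)\ge n^{-n}$, for all $n$.** Choose $\varepsilon$ with $t=\|s\|$ maximal. By (3), $\prod_i|\langle s/\|s\|,v_i\rangle|=t^{-n}\prod a_i\ge t^{-n}\ge n^{-n}$.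

**Step 2: use the constraint $\sum a_i=t^2$.** Step 1 used only $a_i\ge1$, but if $t$ is nearly $n$, then most $a_i$ must be large. Let $n\ge2$, so $t>1$. On $[1,t]$ the concave function $\log$ lies above its chord, so $\log a_i\ge\frac{a_i-1}{t-1}\log t$. Summing with $\sum(a_i-1)=t^2-n$,

$$n\log t-\sum_i\log a_i\le\Big(n-\frac{t^2-n}{t-1}\Big)\log t=\frac t{t-1}\,(n-t)\log t , \tag{7}$$

because $n(t-1)-t^2+n=t(n-t)$. The left side of (7) is $\log$ of the reciprocal of the product in (1) for the longest sum.

**Step 3: maximize over $t$.** The value of $t$ is not ours to choose, so we bound (7) for all $t\in[\sqrt n,n]$. Put $t=n/\lambda$ with $1\le\lambda\le\sqrt n$. Then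

$$(n-t)\log t=n\Big(1-\frac1\lambda\Big)(\log n-\log\lambda)=n\Big[\log n-\log\lambda-\frac{\log n}\lambda+\frac{\log\lambda}\lambda\Big].$$

Here $\frac{\log\lambda}\lambda\le\frac1e$. Also, for $B>0$, the function $\log\lambda+\frac B\lambda$ on $\lambda>0$ is smallest at $\lambda=B$, so it is at least $\log B+1$. With $B=\log n$,

$$(n-t)\log t\le n\Big[\log n-\log\log n-1+\frac1e\Big].$$

The factor $\frac t{t-1}=1+\frac1{t-1}\le1+\frac1{\sqrt n-1}$ adds at most $\frac{n\log n}{\sqrt n-1}=O(\sqrt n\log n)$, since $(n-t)\log t\le n\log n$. The term $-(1-\frac1e)n$ absorbs this for large $n$. As the vectors were arbitrary,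

$$\log\frac1{W(n)}\le n\log n-n\log\log n\qquad\text{for all large }n. \tag{8}$$

## From tournaments to sparse integer vectors

It remains to bound $W(n)$ from above, that is, to construct bad families. For this rough scale there is a simple form of the padding argument. Suppose a block of $q$ unit vectors has the property that all signs with $A_\varepsilon\ne0$ give $\|s_0\|\ge R$, where $R\ge1$. After padding to $n\ge q$ vectors, $A_\varepsilon\le\|s_0\|^q$ by Cauchy–Schwarz and $\|s\|\ge\|s_0\|$, so

$$\frac{A_\varepsilon}{\|s\|^n}\le\|s_0\|^{q-n}\le R^{-(n-q)}. \tag{9}$$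

To get $W(n)\le n^{-(1-o(1))n}$ we want $q=o(n)$ and $R=n^{1-o(1)}$. Since $\|s_0\|\le q$ always, the block must force signed sums that are nearly as long as possible, on a logarithmic scale.

What do tournaments give? When no two players tie, $R^2=\|s_0\|^2=\binom{p+1}3$, while $q=\binom p2$, so $R$ has order $q^{3/4}$. Taking $q$ about $n/\log n$ in (9) gives $W(n)\le n^{-(3/4-o(1))n}$. This beats the exponent $\frac12$, but (9) gives no better exponent for tournaments: one has $R\le q^{3/4}\le n^{3/4}$, because $R^4\le q^3$ reduces to $\frac29(p+1)^2\le p(p-1)$, that is, $(7p+1)(p-2)\ge0$.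

The reason is visible. The integer vector $\sigma=\sum\varepsilon_{ij}(e_i-e_j)\in\mathbb Z^p$ avoids all vectors $e_a-e_b$ as soon as its coordinates are distinct, and this needs only coordinates of size about $p$, while $q$ is about $p^2/2$. We should use more demanding test vectors. For example, $\sigma=(1,4,2,3)$ has distinct coordinates, so no $e_a-e_b$ is orthogonal to it, but $w=e_1+e_2-e_3-e_4$ is. So take vectors $w$ with $K$ entries $+1$ and $K$ entries $-1$. If $\|\sigma\|_\infty\le T$, then $\langle w,\sigma\rangle$ is one of at most $4KT+1$ integers. If $0$ is among the likelier values, a random $w$ is orthogonal to $\sigma$ with probability of order $1/(KT)$, even when $T$ is much larger than $m$. Then about $KTm\log T$ random $w$'s hit *every* such $\sigma$. This makes $q/T$ polynomial in $m$, and if $T=m^C$ with $C$ large, that is a small loss.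

Why should $0$ be a likely value? Write $w$ as a sum of $K$ independent random differences $e_a-e_b$; for even $K$ the characteristic function of the sum is nonnegative, so $0$ is its most likely value. The trouble is that the differences may overlap, and then their sum does not have the right shape. Overlap has probability at most about $2K^2/m$, but the event we want may have probability as small as about $1/(KT)$, which is far smaller. Subtracting one from the other proves nothing. We must show that overlap is rare *conditionally on the sum being zero*; positivity of the characteristic function does this as well.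

**Lemma 2.** Let $K\ge2$ be even, and let $T\ge1$ and $m$ be integers (with $m$ positive) such that

$$\frac{2K^2}m(4KT+1)^{2/K}\le\frac12 .\tag{10}$$

Let $F$ be the set of $w\in\mathbb Z^m$ with $K$ entries $+1$, $K$ entries $-1$, and the rest $0$. Then for every $\sigma\in\mathbb Z^m$ with $\|\sigma\|_\infty\le T$, at least a fraction $\frac1{10KT}$ of the $w\in F$ satisfies $\langle w,\sigma\rangle=0$.

*Proof.* By (10), $m\ge4K^2\ge2K$, so $F\ne\emptyset$. Let $U_1,\dots,U_K$ be independent and uniform on $\{e_a-e_b:a\ne b\}$, and let $X_i=\langle U_i,\sigma\rangle$, an integer with $|X_i|\le2T$. Let $\psi(\theta)=\mathbb E\,e^{i\theta X_1}$, which is real because $X_1$ and $-X_1$ have the same law. Put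

$$p_j=\frac1{2\pi}\int_{-\pi}^{\pi}\psi(\theta)^j\,d\theta=\Pr(X_1+\dots+X_j=0),\qquad p_0=1 .$$

Since $K$ is even, $\psi^K\ge0$ and $\psi^{K-2}\ge0$.

**Step 1: zero is the most likely value.** This bounds $p_K$ from below. For each integer $v$,

$$\Pr\Big(\sum_{i=1}^KX_i=v\Big)=\frac1{2\pi}\int_{-\pi}^{\pi}\psi^Ke^{-i\theta v}\,d\theta\le\frac1{2\pi}\int_{-\pi}^{\pi}\psi^K\,d\theta=p_K .$$

The sum takes integer values in $[-2KT,2KT]$, so $1\le(4KT+1)p_K$, that is, $p_K\ge\frac1{4KT+1}$.

**Step 2: removing two summands costs little.** This compares $p_{K-2}$ with $p_K$. Apply Jensen's inequality for the concave function $u\mapsto u^{(K-2)/K}$ to $u=\psi^K=(\psi^2)^{K/2}\ge0$ and the probability measure $\frac{d\theta}{2\pi}$ on $[-\pi,\pi]$: we get $p_{K-2}\le p_K^{(K-2)/K}$ (for $K=2$ this is $1\le1$). Hence, by Step 1,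

$$p_{K-2}\le p_K\cdot p_K^{-2/K}\le(4KT+1)^{2/K}p_K .$$

**Step 3: overlap is rare, even together with the event that the sum is zero.** For $i<j$ let $D_{ij}$ be the event that the supports of $U_i$ and $U_j$ intersect. Given $U_i$, each of the two positions of $U_j$ is uniform on $\{1,\dots,m\}$, so each falls in the support of $U_i$ with probability $2/m$, and $\Pr(D_{ij})\le4/m$. The pair $(U_i,U_j)$ is independent of the other $U$'s, so

$$\Pr\Big(\sum_{l=1}^KX_l=0,\ D_{ij}\Big)=\frac1{2\pi}\int_{-\pi}^{\pi}\mathbb E\big[e^{i\theta(X_i+X_j)}\mathbf 1_{D_{ij}}\big]\,\psi^{K-2}\,d\theta\le\frac4m\,p_{K-2},$$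

where in the exponent the first $i$ is the imaginary unit. For the inequality, the expectation has modulus at most $\Pr(D_{ij})$, and $\psi^{K-2}\ge0$.

**Step 4: conclude.** There are at most $K^2/2$ pairs. By Steps 2 and 3 and (10),

$$\Pr\Big(\sum X_l=0\text{ and some }D_{ij}\text{ occurs}\Big)\le\frac{2K^2}mp_{K-2}\le\frac{2K^2}m(4KT+1)^{2/K}p_K\le\tfrac12p_K .$$

So with probability at least $\frac12p_K\ge\frac1{8KT+2}\ge\frac1{10KT}$ we have $\sum X_l=0$ and all supports are disjoint. Conditionally on disjoint supports, $\sum U_l$ is uniform on $F$, because each $w\in F$ arises from exactly $(K!)^2$ tuples: assign its $K$ positive positions and its $K$ negative positions to the indices $1,\dots,K$. Hence for uniform $w\in F$ the probability of $\langle w,\sigma\rangle=0$ is $\Pr(\sum X_l=0\mid\text{disjoint})\ge\Pr(\sum X_l=0,\ \text{disjoint})\ge\frac1{10KT}$. $\square$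

**Lemma 3.** Under the hypotheses of Lemma 2, let $q=\lceil10KTm\log(2T+2)\rceil$. There are $w_1,\dots,w_q\in F$ (repetitions allowed) such that every $\sigma\in\mathbb Z^m$ with $\|\sigma\|_\infty\le T$ is orthogonal to some $w_j$.

*Proof.* Choose the $w_j$ independently and uniformly in $F$. By Lemma 2, a given $\sigma$ is missed by all of them with probability at most

$$\Big(1-\frac1{10KT}\Big)^q\le e^{-q/(10KT)}\le(2T+2)^{-m}.$$

There are $(2T+1)^m$ vectors $\sigma$, so the probability that some $\sigma$ is missed is at most $(2T+1)^m(2T+2)^{-m}<1$. $\square$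

**Proposition 3.** Under the hypotheses of Lemma 2 and with $q$ as in Lemma 3, if $n\ge q$ and $T>\sqrt{2K}$, then $W(n)\le\big(T/\sqrt{2K}\big)^{-(n-q)}$.

*Proof.* Take the block $v_j=w_j/\sqrt{2K}\in\mathbb R^m$, $j\le q$, with the $w_j$ of Lemma 3. These are unit vectors, since $\|w_j\|^2=2K$. Add $n-q$ orthonormal vectors orthogonal to $\mathbb R^m$. Since $q\ge m$, the dimension used is at most $n$. Signs with $A_\varepsilon=0$ contribute $0$ to the maximum. Let $A_\varepsilon\ne0$. The $\mathbb R^m$-component of $s$ is $s_0=\sigma/\sqrt{2K}$ with $\sigma=\sum_j\varepsilon_jw_j\in\mathbb Z^m$, and $\sigma$ is orthogonal to no $w_j$. By Lemma 3, $\|\sigma\|\ge\|\sigma\|_\infty>T$, so $\|s_0\|>T/\sqrt{2K}>1$. Now (9) applies with $R=T/\sqrt{2K}$. $\square$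

The twist to remember at the board: the signed sum $\sigma$ is built from the same vectors $w_j$ that test it, but the proof never uses this beyond $\sigma\in\mathbb Z^m$. *Every* short integer vector is killed by some $w_j$.

## Choosing $K$, $m$, $T$ and finishing Theorem 3

**Step 1: parameters satisfying (10).** We want $T$ to be a large power of $m$, while the loss factor $(4KT+1)^{2/K}$ stays near $\sqrt m$. For an integer $C\ge1$ let

$$K=4C,\qquad m=81920\,C^4,\qquad T=m^C .$$

Then $4KT+1=16Cm^C+1\le20C\,m^C$, and $2/K=1/(2C)$. Since $C\le20^{C-1}$, we have $20C\le20^C$, so $(20C)^{1/(2C)}\le\sqrt{20}$. As $81920=64^2\cdot20$, $\sqrt m=64\sqrt{20}\,C^2$. Therefore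

$$\frac{2K^2}m(4KT+1)^{2/K}\le\frac{32C^2\cdot\sqrt{20}\,\sqrt m}m=\frac{32\sqrt{20}\,C^2}{\sqrt m}=\frac12 ,$$

which is (10). Also $T\ge81920\,C^4>\sqrt{8C}=\sqrt{2K}$.

**Step 2: bound $q$.** Since $2T+2\le T^2$, we have $\log(2T+2)\le2C\log m$. So

$$q\le10\cdot4C\cdot m^C\cdot m\cdot2C\log m+1\le Q_C:=81C^2m^{C+1}\log m .$$

**Step 3: choose $C$ for given $n$.** We take $C$ as large as the condition $q\le n/\log n$ safely allows, and check that $T$ is then within a power of $\log n$ of $n$. The numbers $Q_C$ increase to infinity with $C$. For large $n$ let $C$ be the largest integer with $Q_C\le n/\log n$. Then $e^C\le m^C\le Q_C\le n$, so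

$$C\le\log n,\qquad m\le81920(\log n)^4 .$$

By maximality $n/\log n<Q_{C+1}$. Write $m'=81920(C+1)^4$. Then $m'\le16m$, and $(m'/m)^{C+1}=\big((1+\frac1C)^{C+1}\big)^4\le4^4=256$, because $(1+\frac1C)^{C+1}$ decreases in $C$ and equals $4$ at $C=1$. Hence $m'^{\,C+2}\le256\cdot16\cdot m^{C+2}=256\cdot16\,m^2\,T$, and

$$\frac n{\log n}<81(C+1)^2\,m'^{\,C+2}\log m'\le81\cdot4C^2\cdot256\cdot16\;m^2\log(16m)\cdot T .$$

The factor multiplying $T$ is $O\big((\log n)^2(\log n)^8\log\log n\big)=O\big((\log n)^{10}\log\log n\big)$. So $T\ge n/(\log n)^{12}$ for large $n$.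

**Step 4: apply Proposition 3.** We have $q\le n/\log n\le n$ and $\sqrt{2K}=\sqrt{8C}\le\sqrt{8\log n}$. Therefore

$$\log\frac1{W(n)}\ge(n-q)\log\frac T{\sqrt{2K}}\ge n\Big(1-\frac1{\log n}\Big)\Big(\log n-12\log\log n-\tfrac12\log(8\log n)\Big).$$

With $L=\log n$ and $b=\frac{25}2\log\log n+\frac12\log8$, the last two factors multiply to $(1-\frac1L)(L-b)=L-b-1+\frac bL\ge L-b-1$, and $b+1\le13\log\log n$ for large $n$. So

$$\log\frac1{W(n)}\ge n\log n-13\,n\log\log n\qquad\text{for all large }n .$$

**Step 5: the remaining statements of Theorem 3.** Together with (8) this gives the two-sided estimate, and hence $W(n)=n^{-(1+o(1))n}$. If $c<1$, then $(1-c)\log n>13\log\log n$ for large $n$, so $W(n)<n^{-cn}$: there are unit vectors for which every nonzero signed sum gives a product smaller than $n^{-cn}$. The bound $n^{-n}$, on the other hand, holds for all $n$ by Step 1 of the section on lower bounds. $\blacksquare$
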